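# Orders of growth of the factor complexity of morphic sequences

## Morphic sequences and factor complexity

Alphabets are finite. $A^*$ is the free monoid of finite words over $A$, $|s|$ is the length of the word $s$, $\mathrm{alph}(s)$ is the set of letters occurring in $s$, and $\varnothing$ is the empty word. Positions are counted from $0$, and $V[p,p')$, $V[p,p']$ denote the corresponding factors of $V$. A morphism $\sigma:A^*\to B^*$ is given by the images of letters. It is non-erasing if no letter is sent to $\varnothing$, and letter-to-letter if each letter is sent to a letter. We write $f\asymp g$ when $f$ and $g$ are equal up to positive constant factors.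

**Definition (purely morphic sequence).** A morphism $\sigma:A^*\to A^*$ is prolongable on the letter $a$ if $\sigma(a)=au$ with $u$ nonempty and $|\sigma^n(a)|\to\infty$. Then $\sigma^n(a)$ is a prefix of $\sigma^{n+1}(a)$ for all $n$, and the infinite word $\sigma^\omega(a)=\lim\sigma^n(a)$ is a purely morphic sequence.

Example. Let $a\mapsto aba$, $b\mapsto bb$, and put $D_k=\sigma^k(a)$. Then $D_{k+1}=\sigma^k(aba)=D_k\,b^{2^k}D_k$, so $\sigma^\omega(a)=aba\,bb\,aba\,bbbb\,aba\,bb\,aba\cdots$.

**Definition (morphic sequence).** A morphic sequence is an infinite sequence $\tau(\sigma^\omega(a))$, where $\sigma^\omega(a)$ is purely morphic over $A$ and $\tau:A^*\to B^*$ is a morphism; $B$ may differ from $A$.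

Example. Let $a\mapsto abca$, $b\mapsto bb$, $c\mapsto ccc$, and $\tau(a)=a$, $\tau(b)=\tau(c)=b$. With $D_k=\sigma^k(a)$ and $E_k=\tau(D_k)$ we have $D_{k+1}=D_k\,b^{2^k}c^{3^k}D_k$ and $E_{k+1}=E_k\,b^{2^k+3^k}E_k$.

By a theorem of Cobham and Pansiot one may always take $\sigma$ non-erasing and $\tau$ letter-to-letter. We do so from now on, and write $x=\sigma^\omega(a)$, $\mathbf w=\tau(x)$. We restrict $A$ to the letters that occur in $x$. Replacing $\sigma$ by a power changes neither $x$ nor $\mathbf w$, and we shall do this several times.

**Definition (complexity).** $p_{\mathbf w}(n)$ is the number of distinct factors (blocks of consecutive letters) of length $n$ of $\mathbf w$.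

Example. For $abababab\cdots$ we have $p(n)=2$ for all $n\ge1$. By the theorem of Morse and Hedlund, an ultimately periodic sequence has bounded complexity, and a sequence that is not ultimately periodic satisfies $p_{\mathbf w}(n)\ge n+1$ for all $n$.

## Deviatov's list

Three results are given to us.

* (i) (Pansiot) The complexity of a purely morphic sequence is $\Theta(1)$, $\Theta(n)$, $\Theta(n\log\log n)$, $\Theta(n\log n)$ or $\Theta(n^2)$.
* (ii) (Pansiot) For every integer $k\ge1$ there is a morphic sequence with $p_{\mathbf w}(n)\in\Theta(n^{1+\frac1k})$.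
* (iii) (Deviatov) If $\mathbf w$ is morphic, then either $p_{\mathbf w}(n)\in\Theta(n^{1+\frac1k})$ for some integer $k\ge1$, or $p_{\mathbf w}(n)\in O(n\log n)$.

**Conjecture (Deviatov).** The complexity function of any morphic sequence only adopts one of the following asymptotic behaviors: $\Theta(1)$, $\Theta(n)$, $\Theta(n\log\log n)$, $\Theta(n\log n)$, $\Theta(n^{1+\frac1k})$ for some integer $k\ge1$.

The problem, as posed in Durand, Leroy and Richomme, "Towards a statement of the S-adic conjecture through examples", arXiv:1208.6376 (2012), is to prove or disprove this. We prove it. By (iii) the whole matter lies below $n\log n$: can a coding $\tau$ produce, say, $n\sqrt{\log n}$? The answer is no.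

**Theorem A.** Let $\mathbf w$ be a morphic sequence with $p_{\mathbf w}(n)=O(n\log n)$. Then $p_{\mathbf w}(n)$ is $\Theta(1)$, $\Theta(n)$, $\Theta(n\log\log n)$ or $\Theta(n\log n)$.

Near the end we also get a sharper form, Theorem B, which says how to tell the cases apart.

## Three words counted by hand

First word: $a\mapsto aba$, $b\mapsto bb$, $\tau=\mathrm{id}$. By induction $|D_k|=(k+2)2^{k-1}$. Applying $\sigma^k$ to $x$, we see that $x$ is a concatenation of copies of $D_k$ separated by words $b^{2^j}$ with $j\ge k$. For $n\ge2$ let $k_1$ be the least $k$ with $|D_k|\ge n$ and $k_0$ the least $k$ with $2^k\ge n$. Then $k_0=\log_2n+O(1)$ and $k_1=\log_2n-\log_2\log_2n+O(1)$.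

Upper bound. A factor of length $n$ cannot meet two different separators of the level-$k_1$ decomposition, so it lies in some $D_{k_1}b^{2^j}D_{k_1}$, $j\ge k_1$. Those inside $D_{k_1}$ number at most $|D_{k_1}|\le3|D_{k_1-1}|<3n$. For $k_1\le j<k_0$, those meeting $b^{2^j}$ number at most $n+2^j\le2n$. For $j\ge k_0$ the run is at least as long as the window, so we get only a suffix of $D_{k_1}$ followed by $b$'s, or $b$'s followed by a prefix of $D_{k_1}$, or $b^n$: at most $2n$ words, whatever $j$. The total is at most $5n+2n(k_0-k_1)$.

Lower bound. Let $k\ge k_1$, $2^k\le n/4$ and $1\le s\le n/2$. The word formed by the suffix of $D_k$ of length $s$, then $b^{2^k}$, then the prefix of $D_k$ of length $n-s-2^k$ is a factor of $x$. Since $D_k$ begins and ends with $a$ and its runs of $b$ have length at most $2^{k-1}$, the longest run of $b$ in this word is the middle one. It reveals $k$, and its position reveals $s$. There are at least $k_0-k_1-2$ values of $k$. So the complexity is $\Theta(n\log\log n)$. The factor $\log\log n$ counts the levels between the moment when $a$ has grown to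 length $n$ and the moment when $b$ has.

Second word: $a\mapsto abca$, $b\mapsto bb$, $c\mapsto ccc$. Here $3^{k-1}\le|D_k|$ for $k\ge1$, and $|D_k|\le3^{k+1}$ by induction ($2\cdot3^{k+1}+2^k+3^k\le3^{k+2}$).

With $\tau=\mathrm{id}$: if $3^k\ge n$, $2^k\le n/4$, $1\le s\le n/3$, then the suffix of $D_k$ of length $s$ followed by $b^{2^k}c^{\,n-s-2^k}$ is a factor of $x$. Its last $a$ reveals $s$, and the number of $b$'s after it reveals $k$. There are at least $\log_2n-\log_3n-O(1)$ values of $k$, so $p_x(n)\ge cn\log n$.

With $\tau(b)=\tau(c)=b$: let $k$ be least with $3^k\ge n$. Then $\mathbf w$ is a concatenation of copies of $E_k$ separated by runs $b^{2^j+3^j}$, $j\ge k$, all of length at least $n$. So every factor of length $n\ge2$ is a factor of $b^nE_kb^n$, and $p_{\mathbf w}(n)\le3^{k+1}+n+1\le10n+1$. Since $\mathbf w$ contains infinitely many $a$'s and arbitrarily long runs of $b$, it is not ultimately periodic, so $p_{\mathbf w}=\Theta(n)$.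

Third word: $a\mapsto ab$, $b\mapsto bc$, $c\mapsto c$, so that $x=a\cdot b\cdot bc\cdot bcc\cdot bccc\cdots$. For $0\le i\le k\le n/4$ and $n$ large there is a factor of length $n$ beginning with $c^i\,b\,c^{k+1}b$. It reveals $i$ and $k$, so $p_x(n)\ge n^2/32$. Nothing grows exponentially here, and the complexity is far above $n\log n$.

## Counting by levels, and words that levels share

The first word suggests a general strategy. Since $\sigma^k(x)=x$, the word $x$ is the concatenation of the blocks $\sigma^k(x_0)\sigma^k(x_1)\cdots$. Call the positions $|\sigma^k(x_0\cdots x_{r-1})|$, $r\ge1$, the level-$k$ boundaries. Level-$(k+1)$ boundaries are level-$k$ boundaries, every position $\ge1$ is a level-$0$ boundary, and the first level-$k$ boundary $|\sigma^k(a)|$ tends to infinity. Put $\lambda=\max_b|\sigma(b)|$.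

Let $u$ occur in $x$ at $[P,P+n)$, $n\ge2$, and let $k$ be the largest level with a boundary strictly between $P$ and $P+n$; it exists because level $0$ has one. No level-$(k+1)$ boundary lies there, so $u$ lies in one block $\sigma^{k+1}(b)=\sigma^k(\sigma(b))$ and straddles a boundary between the $\sigma^k$-images of two consecutive letters of $\sigma(b)$. The word $u$ is determined by $b$, that boundary, and the place of the boundary inside $u$. Hence
$$\text{for each fixed level }k\text{ at most }|A|\lambda n\text{ words }u\text{ arise, and } |\sigma^{k+1}(b)|\ge n.\tag{1}$$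
So one would like to say that the complexity is $n$ times the number of relevant levels, where the relevant levels run from the time the fastest letters reach length $n$ to the time the slowest exponential ones do.

This stops working as soon as we want a lower bound. In the second word the levels between $\log_3n$ and $\log_2n$ number about $\log n$. Each shows the coding of $D_k\,b^{2^k}c^{3^k}$ near a boundary, and so about $n$ words. But after the coding these are the same words at every level, and the union has only $O(n)$ elements. If levels could share words to an intermediate extent, an intermediate growth such as $n\sqrt{\log n}$ would come out. What we need is an all-or-nothing statement: on each range of levels either every level contributes about $n$ new words, or all levels together contribute $O(n)$.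

The way to get it is as follows. Fix a speed threshold. Around a stretch of slow letters, what one sees at level $j$ is a bi-infinite word $Y\,S_j\,Z$, where the two sides $Y$, $Z$ do not depend on $j$ and only the slow middle $S_j$ changes, by a rule $S_{j+1}=t\,\sigma(S_j)\,h$. The question is whether windows of length $n$ around the middle know $j$. If both coded sides are aperiodic, they locate the middle and its length. If a side is periodic with period $q$, we follow the first and last place where period $q$ breaks. The positions of these breaks are governed by recursions $T_{j+1}=\xi\,\varphi(T_j)\,\chi$ of the same shape, and for a suitable power of the morphism such lengths are either constant or strictly increasing. That is the all-or-nothing.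

## Breaks, normal powers and growth types

**Definition (period, break).** A finite or infinite word $V$ has period $q\ge1$ if $V_i=V_{i+q}$ whenever both are defined. An $i$ with $V_i\ne V_{i+q}$, both defined, is a $q$-break of $V$. A right-infinite (left-infinite) word is purely periodic if it has some period, i.e. is $u^\infty$ (resp. ${}^\infty u$).

Example: $abababb$ has exactly one $2$-break, at $4$.

**Definition (normal morphism).** A non-erasing $\varphi$ is normal if $\mathrm{alph}(\varphi^k(b))=\mathrm{alph}(\varphi(b))$ for all $k\ge1$ and all letters $b$.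

Example: $a\mapsto ab$, $b\mapsto a$ is not normal, since $\mathrm{alph}(\varphi(b))=\{a\}$ and $\mathrm{alph}(\varphi^2(b))=\{a,b\}$. Its square $a\mapsto aba$, $b\mapsto ab$ is normal. In general some power of $\varphi$ is normal (take an idempotent power of the Boolean incidence matrix), and powers of normal morphisms are normal.

If $\varphi$ is normal and $k\ge1$, then $|\varphi^{k+1}(s)|=|\varphi^k(s)|$ holds iff all letters of $\mathrm{alph}(\varphi^k(s))=\mathrm{alph}(\varphi(s))$ have images of length $1$. This condition does not depend on $k$. So the equality for one $k\ge1$ implies it for all $k\ge1$. Consequently: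
$$\begin{gathered}\text{if }\varphi\text{ is normal and }T_{j+1}=\xi\,\varphi(T_j)\,\chi\text{ for all }j\ge j_1\text{ with fixed words }\xi,\chi,\\ \text{then }(|T_j|)_{j>j_1}\text{ is constant or strictly increasing.}\end{gathered}\tag{2}$$
Indeed, if $\xi\chi$ is nonempty, use $|\varphi(T)|\ge|T|$. Otherwise $T_j=\varphi^{j-j_1}(T_{j_1})$ and the preceding remark applies.

**Growth of letters.** For a non-erasing $\varphi$ and a letter $b$ there are a real $\beta\ge1$ and an integer $\alpha\ge0$ with
$$|\varphi^k(b)|\asymp\psi_g(k):=(k+1)^\alpha\beta^k,\qquad g=(\beta,\alpha).\tag{3}$$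
This is standard (Salomaa–Soittola); here is a proof. Since $|\varphi^{pk}(b)|\le|\varphi^{pk+r}(b)|\le(\max_c|\varphi(c)|)^r|\varphi^{pk}(b)|$, we may pass to a power and assume $\varphi$ normal. Consider the multigraph with one edge $c\to c'$ for each occurrence of $c'$ in $\varphi(c)$. Then $|\varphi^k(b)|$ is the number of paths of length $k$ starting at $b$. If $c,c'$ lie in one strongly connected component containing a cycle, then $c'\in\mathrm{alph}(\varphi^k(c))$ for some $k\ge1$, hence $c'\in\mathrm{alph}(\varphi(c))$. So the incidence matrix of that component is a positive integer matrix, and by Perron–Frobenius the number of paths of length $k\ge1$ inside it between two given vertices is $\asymp\rho^k$ with $\rho\ge1$. The other components are single vertices passed at most once. Every vertex has an outgoing edge, so all sufficiently long paths visit a component with a cycle. Sort the paths by the finitely many chains of components and connecting edges. A chain with Perron values $\rho_1,\dots,\rho_r$ contributes, up to constant factors and a bounded shift of $k$,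
$$\sum_{k_1+\dots+k_r=k}\ \prod\rho_i^{k_i}\asymp k^{\mu-1}\beta^k,\qquad \beta=\max\rho_i,\quad \mu=\#\{i:\rho_i=\beta\}.$$
(The $k_i$ with $\rho_i<\beta$ give convergent geometric sums, and those with $\rho_i=\beta$ give the number of compositions. Pieces with $k_i=0$ change only constants.) The largest contribution gives (3).

**Definition (type).** The pair $g$ in (3) is the type of $b$. Types are ordered lexicographically, and the type of a nonempty word is the maximum over its letters. A type is exponential if $\beta>1$ and polynomial if $\beta=1$.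

Example: for $a\mapsto aba$, $b\mapsto bb$ the types are $b:(2,0)$ and $a:(2,1)$. For $a\mapsto abca$, $b\mapsto bb$, $c\mapsto ccc$ they are $b:(2,0)$ and $a,c:(3,0)$. For $a\mapsto ab$, $b\mapsto bc$, $c\mapsto c$ they are $c:(1,0)$, $b:(1,1)$, $a:(1,2)$.

Passing to a power $\varphi^p$ turns $(\beta,\alpha)$ into $(\beta^p,\alpha)$ and preserves the order of types. Letters of $\varphi(b)$ have type $\le\mathrm{type}(b)$, with equality for at least one. For exponential $g$, $\psi_g(k+1)\ge\beta\psi_g(k)$, so $\sum_{i\le k}\psi_g(i)=O(\psi_g(k))$. Hence: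
$$\begin{gathered}\text{if } |\varphi^k(b)|\le1+\sum_{i<k}\bigl(|\varphi^i(v)|+|\varphi^i(t)|\bigr)\text{ for all }k,\ b\text{ is exponential, and }t=\varnothing\text{ or }\\ \mathrm{type}(t)<\mathrm{type}(b),\text{ then }v\ne\varnothing\text{ and }\mathrm{type}(v)\ge\mathrm{type}(b).\end{gathered}\tag{4}$$
Otherwise all letters of $v$ and $t$ have type less than $\mathrm{type}(b)$. Then the right side is $O(\psi_{g'}(k))$ with an exponential $g'<\mathrm{type}(b)$, or is polynomially bounded. In both cases it is $o(|\varphi^k(b)|)$, a contradiction.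

## Fast letters, slow letters and contexts

**Definition (admissible set).** Let $\varphi$ be normal on the alphabet $C$. A nonempty $F\subset C$ is admissible if $\varphi(C\setminus F)\subset(C\setminus F)^*$ and $\varphi(f)\notin(C\setminus F)^*$ for $f\in F$. Letters in $F$ are fast, the others slow. For $f\in F$ let $f^L$ and $f^R$ be the first and last fast letters of $\varphi(f)$, let $h_f$ be the slow prefix of $\varphi(f)$ before $f^L$, and $t_f$ the slow suffix after $f^R$.

Example: for $a\mapsto abca$, $b\mapsto bb$, $c\mapsto ccc$ the set $F=\{a,c\}$ is admissible, $a^L=a^R=a$, $c^L=c^R=c$, and all $h_f,t_f$ are empty.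

Admissibility depends only on the sets $\mathrm{alph}(\varphi(b))$, so $\varphi$ and its powers have the same admissible sets. Since images of slow letters are slow, the first fast letter of $\varphi^2(f)$ is $(f^L)^L$. So for $\varphi^p$ the maps $L,R$ are the $p$-th iterates. Hence some power of $\varphi$ is normal with $L$ and $R$ idempotent for all admissible $F$ simultaneously. We call such a morphism **strongly normal**. The property passes to powers, with the same $L,R$.

**Definition (context).** Let $Z=\varphi^\omega(c)$, $\varphi(c)=cv$, with $c\in F$ and $v$ containing a fast letter, and suppose all letters of $C$ occur in $Z$. Then $Z=f_0S_0f_1S_1\cdots$ with $f_0=c$, $f_i$ fast, $S_i$ slow words. The triples $(f_i,S_i,f_{i+1})$ are the contexts of $Z$. Inner contexts are the triples $(g,S,g')$ given by two consecutive fast letters inside some $\varphi(f)$, $f\in F$; there are finitely many. The image of $(f,S,f')$ is $(f^R,\ t_f\,\varphi(S)\,h_{f'},\ f'^L)$.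

Example: for the morphism above with $F=\{a,c\}$ the inner contexts are $(a,b,c)$, $(c,\varnothing,a)$, $(c,\varnothing,c)$. The successive images of $(a,b,c)$ are $(a,b^{2^l},c)$.

There are infinitely many $f_i$ because $Z=c\,v\,\varphi(v)\varphi^2(v)\cdots$ and each $\varphi^k(v)$ contains a fast letter. Fast letters of $Z=\varphi(Z)$ lie in images of fast letters. So context number $i$ is either inner or the image of context number $i'$ for some $i'$. In the second case the letters up to $f_i$ include all fast letters of $\varphi(f_0),\dots,\varphi(f_{i'})$. Since $\varphi(f_0)=\varphi(c)$ has at least two, $i+1\ge2+i'$ and $i>i'$. By induction every context is an $l$-th image $\kappa_l$ ($l\ge0$) of an inner context $\kappa=\kappa_0$. Conversely all these occur in $Z$, because all letters of $C$ do.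

## A linear lower bound on periods

When we compare two windows of length $n$ that are slightly shifted, equality gives a period of size $\eta n$ on a stretch of length about $n/2$ in one of the sides $Y,Z$. That a side is not purely periodic excludes only each fixed period. We need the following uniform version.

**Lemma 1.** Let $\zeta$ be non-erasing and prolongable on $c$, with $c$ of exponential type, $Z=\zeta^\omega(c)$, and $\pi$ letter-to-letter. If $\pi(Z)$ is not purely periodic, there are $\eta>0$ and $n_0$ such that for $n\ge n_0$ the prefix of $\pi(Z)$ of length $n$ has no period $\le\eta n$.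

**Step 1: the assumption to be refuted.** This step fixes a long prefix with a relatively tiny period. Let $C$ be the set of letters of $Z$. Passing to a power, assume $\zeta$ strongly normal on $C$. If the lemma fails, there are $n_j\to\infty$ such that the least period $q_j$ of the prefix of length $n_j$ satisfies $q_j/n_j\to0$. If one value $q$ occurred infinitely often among the $q_j$, then $\pi(Z)$ would have period $q$, a contradiction. So $q_j\to\infty$. Fix a large $j$ and write $n,q$ for $n_j,q_j$. Let $u$ be the prefix of length $q$. It is primitive because $q$ is the least period, and the prefix of length $n$ is a prefix of $u^\infty$.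

Let $\lambda=\max|\zeta(b)|\ge2$ and $\zeta(c)=cv$. Since $|\zeta^k(c)|=1+\sum_{i<k}|\zeta^i(v)|$, (4) gives $\mathrm{type}(v)=\mathrm{type}(c)$, so $|\zeta^k(v)|\ge|\zeta^k(c)|/C_1$ for all $k$, with a constant $C_1$. Fix $0<\theta<\min\bigl(\frac1{5\lambda^2},\frac1{\lambda C_1}\bigr)$.

**Step 2: a level at which letters are either long or very short.** This step produces a level $k_2$ with no letter of length comparable to but below $2q$. Let $k_1=\min\{k:|\zeta^k(c)|\ge2q\}$. Then $k_1\ge1$, and $k_1=O(\log q)$ because $c$ is exponential. Let $T$ be a large constant. Each $b\in C$ has at most one crossing level $\min\{k:|\zeta^k(b)|\ge2q\}$. So one of the $|C|+1$ disjoint intervals $(k_1+iT,k_1+(i+1)T]$, $0\le i\le|C|$, contains no crossing level; call it $(k_2,k_2+T]$. Put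
$$F=\{b\in C:|\zeta^{k_2}(b)|\ge2q\}\ni c .$$
If $b\notin F$, then $|\zeta^{k_2+T}(b)|<2q$, and we claim
$$|\zeta^{k_2}(b)|\le|\zeta^{k_2+1}(b)|\le\theta q\qquad(b\notin F).\tag{5}$$
For exponential $b$ with base $\beta_b$, $|\zeta^{k_2+1}(b)|\le\mathrm{const}\cdot\beta_b^{-(T-1)}|\zeta^{k_2+T}(b)|$, so (5) holds if $T$ was chosen large. For polynomial $b$, $|\zeta^{k_2+1}(b)|$ is bounded by a power of $\log q$ since $k_2=O(\log q)$, so (5) holds for large $q$.

**Step 3: $F$ is admissible.** This step lets us speak of contexts with respect to $F$. If $b\notin F$ and $b'$ occurs in $\zeta(b)$, then $|\zeta^{k_2}(b')|\le|\zeta^{k_2+1}(b)|\le\theta q<2q$, so $b'\notin F$. If $f\in F$ and $\zeta(f)$ were slow, then $2q\le|\zeta^{k_2+1}(f)|\le\lambda\theta q<2q$, a contradiction. Moreover $v$ contains a fast letter; otherwise $2q/C_1\le|\zeta^{k_2}(v)|\le\lambda\theta q<q/C_1$.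

**Step 4: a bounded window of $Z$ whose $\zeta^{k_2}$-image is in the periodic part.** For every admissible $F'\ni c$ such that $v$ has a letter in $F'$, choose $s(F')$ such that $Z[0,s(F'))$ contains an occurrence of each of the contexts $\kappa_0,\kappa_1,\kappa_2$ ($\kappa$ inner), and of all contexts in case the set of contexts is finite. Let $s$ be the maximum of these finitely many numbers; it is a constant, independent of $j$. The window $Z[0,s)$ is a prefix of $\zeta^e(c)$ for a constant $e$, so
$$|\zeta^{k_2}(Z[0,s))|\le|\zeta^{k_2+e}(c)|\le\lambda^{k_2+e-k_1+1}|\zeta^{k_1-1}(c)|\le\lambda^{|C|T+e+1}\cdot2q\le n$$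
for $j$ large. So the blocks $\pi\zeta^{k_2}(Z_i)$, $i<s$, of $\pi(Z)=\pi\zeta^{k_2}(Z)$ lie in the part that agrees with $u^\infty$.

**Step 5: phases.** This step turns periodicity into congruences. If $f$ is fast, $\pi\zeta^{k_2}(f)$ has length $\ge q$. As $u$ is primitive, its $q$ conjugates are distinct, so the position of this block in $u^\infty$ is determined mod $q$. Hence all occurrences of $f$ in the window have blocks starting at the same residue $\phi(f)$ mod $q$, and $\phi(c)=0$. For a context $(f,S,f')$ in the window,
$$|\zeta^{k_2}(fS)|\equiv\phi(f')-\phi(f)\pmod q.\tag{6}$$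

**Step 6: slow words do not grow.** Let $\kappa=(g,S,g')$ be inner. By idempotency $\kappa_1=(y,S_1,z)$ and $\kappa_2=(y,S_2,z)$ with $y=g^R$, $z=g'^L$, $S_1=t_g\zeta(S)h_{g'}$, $S_2=t_y\zeta(S_1)h_z$. By (6), $|\zeta^{k_2}(S_1)|\equiv|\zeta^{k_2}(S_2)|$ mod $q$. Now $|S_1|\le2(\lambda-1)+\lambda(\lambda-2)\le\lambda^2$, so by (5)
$$|\zeta^{k_2}(S_2)|=|\zeta^{k_2}(t_y)|+|\zeta^{k_2+1}(S_1)|+|\zeta^{k_2}(h_z)|\le(2\lambda+\lambda^2)\theta q\le2\lambda^2\theta q<q .$$
The same formula shows $|\zeta^{k_2}(S_2)|\ge|\zeta^{k_2}(S_1)|$. Two congruent numbers in $[0,q)$ are equal. So $t_y,h_z$ are empty and $|\zeta^{k_2+1}(S_1)|=|\zeta^{k_2}(S_1)|$. By normality $|\zeta^k(S_1)|$ is constant for $k\ge1$. Therefore the slow word of $\kappa_l$, $l\ge2$, is $\zeta^{l-1}(S_1)$, of bounded length.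

**Step 7: the whole word is periodic.** By Step 6 the set of contexts is finite, so all contexts of $Z$ occur in the window. By (6) and induction on $i$, starting from $\phi(c)=0$, the block $\pi\zeta^{k_2}(f_iS_i)$ of $\pi\zeta^{k_2}(Z)$ starts at a position $\equiv\phi(f_i)$ mod $q$ for every $i\ge0$. Since $(f_i,S_i,f_{i+1})$ occurs in the window, this block is the factor of $u^\infty$ at phase $\phi(f_i)$. Hence $\pi(Z)=u^\infty$, a contradiction. $\square$

## Cuts, families and block morphisms

In this section and the next three, $a$ has exponential type. Assume $\sigma$ strongly normal. Let $g_1<\dots<g_m$ be the exponential types of letters. All letters occur in $x$, hence in some $\sigma^k(a)$, so $\mathrm{type}(a)=g_m$.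

**Definition (cut).** For $1\le i\le m$, cut $i$ is the set $F_i=\{b:\mathrm{type}(b)\ge g_i\}$.

It is admissible, since types do not increase under $\sigma$ and some letter of $\sigma(b)$ keeps the type of $b$. It does not change when $\sigma$ is replaced by a power. Writing $\sigma(a)=au$, (4) shows that $u$ has type $g_m$, so contexts of $x$ are defined for each cut.

Example: for $a\mapsto abca$, $b\mapsto bb$, $c\mapsto ccc$, $m=2$, $F_1=\{a,b,c\}$, $F_2=\{a,c\}$.

**The two sides.** Fix a cut $F=F_i$. If $y\in F$ and $y^R=y$, write $\sigma(y)=v\,y\,t$ with $t=t_y$. Then $|\sigma^k(y)|=1+\sum_{l<k}(|\sigma^l(v)|+|\sigma^l(t)|)$, and letters of $t$ have type $<g_i\le\mathrm{type}(y)$, so by (4) $v$ contains a letter of type $\ge g_i$. Put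
$$Y_y=\cdots\sigma^2(v)\,\sigma(v)\,v\,y,\qquad\text{so that}\qquad\sigma(Y_y)=Y_y\,t .$$
Symmetrically, if $z\in F$ and $z^L=z$, write $\sigma(z)=h\,z\,v'$ with $h=h_z$. Then $v'$ contains a letter of type $\ge g_i$. Put
$$Z_z=z\,v'\,\sigma(v')\,\sigma^2(v')\cdots,\qquad\text{so that}\qquad\sigma(Z_z)=h\,Z_z .$$
These letters and words do not change if $\sigma$ is replaced by $\sigma^p$; for instance $\sigma^p(y)=\sigma^{p-1}(v)\cdots v\,y\,t\cdots\sigma^{p-1}(t)$.

Example: for $a\mapsto aba$, $b\mapsto bb$ and cut $2$, $v=ab$, $t=\varnothing$, and $Y_a=\cdots ababb\,ab\,a$, the left limit of the words $\sigma^k(a)$.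

Lemma 1 applies to $\tau(Z_z)$: add a letter $\hat z\mapsto\hat zv'$ with $\tau(\hat z)=\tau(z)$; it has exponential type because $v'$ has. It applies to the reversal of $\tau(Y_y)$: use the morphism $b\mapsto\widetilde{\sigma(b)}$, where the tilde denotes reversal, and a letter $\hat y\mapsto\hat y\tilde v$ with $\tau(\hat y)=\tau(y)$. Periods of finite words are invariant under reversal. So if $\tau(Y_y)$ is not purely periodic, there are $\eta>0,m_0$ such that for $m\ge m_0$ its suffix of length $m$ has no period $\le\eta m$.

Let $q\ge1$ be a common multiple of the least periods of all purely periodic words among the finitely many $\tau(Y_y),\tau(Z_z)$, over all cuts. Each of these words that is purely periodic has period $q$.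

**Definition (block morphism).** For $B=b_0\cdots b_q\in A^{q+1}$ let $\Sigma(B)$ be the word of length $|\sigma(b_0)|$ over the alphabet $A^{q+1}$ whose $i$-th letter, $0\le i<|\sigma(b_0)|$, is the factor of length $q+1$ at position $i$ of $\sigma(B)$. For an infinite $X$ put $X^{[q]}(p)=X[p,p+q]$. The block $B$ is marked if $\tau(b_0)\ne\tau(b_q)$.

Since $\sigma$ is non-erasing, $|\sigma(B)|\ge|\sigma(b_0)|+q$, so the definition makes sense. Moreover $\Sigma(X^{[q]})=\sigma(X)^{[q]}$, the block morphism of $\sigma^p$ is $\Sigma^p$, and $|\Sigma^k(B)|=|\sigma^k(b_0)|$. The marked letters of $X^{[q]}$ sit exactly at the $q$-breaks of $\tau(X)$.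

Replacing $\sigma$ by a power, assume $\Sigma$ normal.

**Definition (live block).** $B$ is live if $\Sigma(B)$ contains a marked letter; equivalently, by normality, $\Sigma^k(B)$ does for some, or every, $k\ge1$.

Example: $a\mapsto aba$, $b\mapsto bb$, $\tau=\mathrm{id}$, and $q=1$ for illustration. Then $\Sigma(ab)=(ab)(ba)(ab)$, $\Sigma(ba)=(bb)(ba)$, $\Sigma(aa)=(ab)(ba)(aa)$, $\Sigma(bb)=(bb)(bb)$. The marked blocks are $ab,ba$, and the live ones are $ab,ba,aa$.

Two properties hold:

* the image of a non-live letter contains no marked letter and no live letter (a live letter in $\Sigma(B)$ would put a marked letter in $\Sigma^2(B)$);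
* the image of a live letter $B$ contains a marked letter, and a live letter (as $\Sigma^2(B)$ contains a marked letter).

For powers of $\Sigma$ the live letters are the same, and by these two properties the maps "first live letter of $\Sigma(B)$" and "last live letter of $\Sigma(B)$" on live letters are iterated. So after a further power these two maps are idempotent. We fix such a $\sigma$. It is still strongly normal, with the same $Y_y,Z_z,q$.

**Definition (family).** Let $\kappa=(g,S,g')$ be an inner context of cut $i$. For $j\ge1$ we have $\kappa_j=(y,S_j,z)$ with $y=g^R$, $z=g'^L$, $S_1=t_g\sigma(S)h_{g'}$ and $S_{j+1}=t\,\sigma(S_j)\,h$, where $t=t_y$, $h=h_z$. Put $\bar Y=\tau(Y_y)$, $\bar Z=\tau(Z_z)$, and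
$$X_j=Y_y\,S_j\,Z_z,\qquad W_j=\tau(X_j),$$
bi-infinite words with $S_j$ at the positions $[0,|S_j|)$.

Then $\sigma(X_j)=Y_y\,t\,\sigma(S_j)\,h\,Z_z=X_{j+1}$. Let $\Lambda_j(p)$ be the position in $X_{j+1}$ where the image of the letter at position $p$ of $X_j$ starts. Then
$$\Lambda_j(0)=|t|,\qquad \Lambda_j(|S_j|)=|S_{j+1}|-|h|,\qquad \Lambda_j(p')-\Lambda_j(p)\ge p'-p\quad(p\le p').\tag{7}$$

Example: for $a\mapsto abca$, $b\mapsto bb$, $c\mapsto ccc$ and $\kappa=(a,b,c)$ in cut $2$, $X_j=Y_a\,b^{2^j}c^\infty$. With $\tau=\mathrm{id}$ the word $W_j$ depends on $j$. With $\tau(b)=\tau(c)=b$ all $W_j$ equal $\bar Y\,b^\infty$.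

**Two facts about families.** The first says that a long piece of $W_j$ occurs in $\mathbf w$, the second bounds $S_j$. Iterating,
$$S_j=t\,\sigma(t)\cdots\sigma^{j-2}(t)\ \sigma^{j-1}(S_1)\ \sigma^{j-2}(h)\cdots\sigma(h)\,h .\tag{8}$$
The word $\sigma^j(gSg')$ is a factor of $x$ and contains $\sigma^{j-1}(yS_1z)$. Expanding $\sigma^{j-1}(y)=\sigma^{j-2}(v)\cdots v\,y\,t\cdots\sigma^{j-2}(t)$, and likewise $\sigma^{j-1}(z)$, we see that in it $S_j$ is preceded by $\sigma^{j-2}(v)\cdots v\,y$, a suffix of $Y_y$, and followed by $z\,v'\cdots\sigma^{j-2}(v')$, a prefix of $Z_z$. As $v,v'$ contain letters of type $\ge g_i$: for some $c>0$ and all $j\ge2$,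
$$W_j\text{ restricted to }[-\ell_j,|S_j|+\ell_j)\text{ is a factor of }\mathbf w,\quad\text{where }\ell_j\ge c\,\psi_{g_i}(j).\tag{9}$$
The letters of $t,h,S_1$ have type less than $g_i$, so (8) gives
$$|S_j|=O(\psi_{g_{i-1}}(j))\ \text{ if }i\ge2,\qquad |S_j|=O(j^D)\ \text{ for some }D\ge1\ \text{ if }i=1.\tag{10}$$

## The dichotomy for families

**Lemma 2.** For each family $\kappa$ exactly one of the following holds.

* (C) There is $B$ such that for all $n\ge1$ at most $B(n+1)$ words of length $n$ occur in some $W_j$, $j\ge1$, at a position $p\in[-n,|S_j|]$. Then $\kappa$ is called degenerate.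
* (D) There are $j_0\ge2$, $n_0$, $\varepsilon,c>0$ such that for $n\ge n_0$ and every finite $J\subset\{j\ge j_0:|S_j|\le\varepsilon n\}$, at least $cn|J|$ distinct words of length $n$ occur in the $W_j$, $j\in J$, at positions $p\in[-n,|S_j|]$. Then $\kappa$ is called non-degenerate.

Example: with $\tau(b)=\tau(c)=b$ in the last example there is only one word $W_j=\bar Yb^\infty$, and its windows of length $n$ starting at $p\ge-n$ give at most $n+1$ words, so (C) holds.

**Step 1: reductions.** This step disposes of the trivial situations. (C) and (D) exclude each other: for any fixed $M$ and a fixed $J\subset[j_0,\infty)$ with $|J|=M$, (D) gives at least $cMn$ words for large $n$, against $B(n+1)$. It remains to show that one of them holds. For (C) it suffices to treat $j\ge j_0$ for some $j_0$, because a single $W_j$ contributes at most $n+1+|S_j|$ words. By (2), $(|S_j|)_{j\ge2}$ is constant or strictly increasing. If it is constant, only finitely many words $S_j$ and hence $W_j$ occur, and (C) holds. From now on $|S_j|$ is strictly increasing for $j\ge2$. Below, $C_0$ denotes constants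 independent of $j$ and $n$.

**Step 2: breaks and live positions.** This step sets up the recursion for the extreme breaks. Let
$$\mathrm{Br}_j=\{p\in\mathbb Z:W_j(p)\ne W_j(p+q)\},\qquad P_j=\{p:X_j^{[q]}(p)\text{ is live}\}.$$
Since $\Sigma(X_j^{[q]})=X_{j+1}^{[q]}$, the two properties of live letters say: both $\mathrm{Br}_{j+1}$ and $P_{j+1}$ are contained in $\bigcup_{p\in P_j}[\Lambda_j(p),\Lambda_j(p+1))$, and both meet each of these intervals. In particular, if one $P_j$ is nonempty, all are.

If $\bar Y$ is purely periodic, it has period $q$, so $\mathrm{Br}_j\subset[-q,\infty)$ for all $j$. Then $P_j$ is bounded below: if $p\in P_j$ and $p+1\le0$, the interval $[\Lambda_j(p),\Lambda_j(p+1))$ contains an element of $\mathrm{Br}_{j+1}$, so $-q<\Lambda_j(p+1)\le|t|+p+1$ by (7). If $\bar Z$ is purely periodic, then $\mathrm{Br}_j\subset(-\infty,|S_j|-1]$ for all $j$. Then $P_j$ is bounded above, because for $p\ge|S_j|+|h|$ we have $\Lambda_j(p)\ge|S_{j+1}|$ by (7).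

When they exist (for all $j\ge1$), let $a_j=\min P_j$, $b_j=\max P_j$, and let $\mathsf A_j,\mathsf B_j$ be the live letters of $X_j^{[q]}$ at these places. Then $\mathsf A_{j+1}$ is the first live letter of $\Sigma(\mathsf A_j)$ and $\mathsf B_{j+1}$ the last live letter of $\Sigma(\mathsf B_j)$. By idempotency $\mathsf A_j=\mathsf A$ and $\mathsf B_j=\mathsf B$ for all $j\ge2$. Write $\Sigma(\mathsf A)=\alpha\,\mathsf A\,\alpha'$ with $\alpha$ free of live letters, and $\Sigma(\mathsf B)=\beta'\,\mathsf B\,\beta$ with $\beta$ free of live letters. Let $e_{\mathsf A}$ be the index of the first marked letter of $\Sigma(\mathsf A)$ and $d_{\mathsf B}$ that of the last marked letter of $\Sigma(\mathsf B)$. For $j\ge2$,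
$$\begin{aligned}a_{j+1}&=\Lambda_j(a_j)+|\alpha|,&\qquad \min\mathrm{Br}_{j+1}&=\Lambda_j(a_j)+e_{\mathsf A},\\ b_{j+1}&=\Lambda_j(b_j)+|\beta'|,&\qquad \max\mathrm{Br}_{j+1}&=\Lambda_j(b_j)+d_{\mathsf B}.\end{aligned}\tag{11}$$
Let $A_0,B_0\in A$ be the first letters of the blocks $\mathsf A,\mathsf B$.

**Step 3: neither $\bar Y$ nor $\bar Z$ is purely periodic.** The aim is (D), by letting $\bar Y$ fix the shift and $\bar Z$ fix $|S_j|$. By Lemma 1 there are $\eta\in(0,1]$ and $m_0$ such that for $m\ge m_0$ the suffix of $\bar Y$ and the prefix of $\bar Z$ of length $m$ have no period $\le\eta m$. Let $j_0=2$, $\varepsilon=\eta/16$, $n$ large, $j\in J$, and consider the windows $W_j[p,p+n)$ for integers $p\in[-\frac n2,-\frac n2+\frac{\eta n}{16}]$; these $p$ lie in $[-n,|S_j|]$. Suppose $(j,p)\ne(j',p')$ give the same word.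

If $p<p'$, put $\delta=p'-p\le\eta n/16$. Comparing the places where both windows lie in $\bar Y$, we get $\bar Y(r)=\bar Y(r+\delta)$ for $p\le r<r+\delta<0$. So the suffix of $\bar Y$ of length $|p|\ge n/4$ has period $\delta<\eta n/4\le\eta|p|$, a contradiction.

If $p=p'$, then $j\ne j'$ and, say, $|S_j|<|S_{j'}|$. Put $\Delta=|S_{j'}|-|S_j|\le\varepsilon n$. Comparing the places where both windows lie in $\bar Z$, we get $\bar Z(r)=\bar Z(r+\Delta)$ for $0\le r<p+n-|S_{j'}|$, and $p+n-|S_{j'}|\ge\frac n2-\frac n{16}\ge\frac n4$. So a prefix of $\bar Z$ of length $\ge n/4$ has period $\Delta<\eta n/4$, a contradiction.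

Thus all these words are distinct. For large $n$ there are at least $\eta n/32$ values of $p$ for each $j$, so (D) holds.

**Step 4: $\bar Y$ not purely periodic, $\bar Z$ purely periodic.** Here the last break plays the role of the length of $S_j$. As $\bar Y$ does not have period $q$, all $\mathrm{Br}_j$ contain one fixed negative position. So all $P_j$ are nonempty, $d_j=\max\mathrm{Br}_j$ and $b_j$ exist, and $-C_0\le d_j\le|S_j|-1$.

First, $(d_j)$ is bounded or eventually strictly increasing. If $b_j<0$ for all $j\ge2$, then $d_{j+1}<\Lambda_j(b_j+1)\le\Lambda_j(0)=|t|$, so $d_j$ is bounded. If $b_{j_1}\ge0$ for some $j_1\ge2$, then $b_{j+1}\ge\Lambda_j(b_j)\ge|t|\ge0$ for $j\ge j_1$ by induction. Put $T_j=X_j[0,b_j)$. The letter of $X_j$ at $b_j$ is $B_0$, so $T_{j+1}=t\,\sigma(T_j)\,\beta''$, where $\beta''$ is the prefix of length $|\beta'|$ of $\sigma(B_0)$. By (2) $|T_j|$ is eventually constant or strictly increasing, and by (11) $d_{j+1}=b_{j+1}-|\beta'|+d_{\mathsf B}=|T_{j+1}|+\mathrm{const}$.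

Suppose $|d_j|\le C_0$ for all $j$. As $W_j(p+q)=W_j(p)$ for $p>d_j$, the word $W_j$ is determined by $\bar Y$ and $W_j[0,C_0+1+q)$, so finitely many words $W_j$ occur. In each, starting positions $p>d_j$ give at most $q$ words and positions $-n\le p\le d_j$ at most $n+C_0+1$. So (C) holds.

Suppose $(d_j)$ is strictly increasing for $j\ge j_0$, where $j_0\ge2$. Take $\eta\in(0,1]$ from Lemma 1 for $\bar Y$, $\varepsilon=\eta/16$, and $p$ as in Step 3. If $(j,p)$ and $(j',p')$ give the same word, then $p=p'$ as in Step 3, where only $\bar Y$ was used. If $j<j'$, the position $d_{j'}$ is a break of $W_{j'}$, but not of $W_j$, as $d_{j'}>d_j$. Both $d_{j'}$ and $d_{j'}+q$ lie in $[p,p+n)$ for large $n$, since $-C_0\le d_{j'}\le\varepsilon n$. This is a contradiction. So (D) holds.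

**Step 5: $\bar Y$ purely periodic, $\bar Z$ not.** This is the mirror situation, with positions measured from the start of $\bar Z$. As $\bar Z$ has a $q$-break at a fixed position, all $P_j$ are nonempty, $e_j=\min\mathrm{Br}_j\ge-q$ and $a_j$ exist, and $e_j\le|S_j|+C_0$. Put $f_j=|S_j|-e_j$, so that $-C_0\le f_j\le|S_j|+q$.

First, $(f_j)$ is bounded or eventually strictly increasing. If $a_j\ge|S_j|$ for all $j\ge2$, then $e_{j+1}\ge\Lambda_j(a_j)\ge\Lambda_j(|S_j|)=|S_{j+1}|-|h|$, and $f_j$ is bounded. If $a_{j_1}<|S_{j_1}|$ for some $j_1\ge2$, this persists for $j\ge j_1$, as $a_{j+1}<\Lambda_j(a_j+1)\le\Lambda_j(|S_j|)=|S_{j+1}|-|h|$. Write $X_j[a_j,|S_j|)=A_0T_j$. The factor of $X_{j+1}$ on $[\Lambda_j(a_j),|S_{j+1}|)$ is $\sigma(A_0)\sigma(T_j)h$, and $a_{j+1}=\Lambda_j(a_j)+|\alpha|$. So $T_{j+1}=\omega\,\sigma(T_j)\,h$, where $\omega$ is $\sigma(A_0)$ deprived of its first $|\alpha|+1$ letters. By (11), $f_{j+1}=|S_{j+1}|-a_{j+1}+|\alpha|-e_{\mathsf A}=|T_{j+1}|+\mathrm{const}$. Now (2) applies.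

Suppose $|f_j|\le C_0$. Translate so that $\bar Z$ starts at $0$; the least break is now $-f_j\ge-C_0$. As $W_j(p)=W_j(p+q)$ for $p<-f_j$, the word is determined by $\bar Z$ and its values on $[-C_0,0)$, so finitely many words occur. The relevant starting positions are $\le0$. Factors of length $n$ contained in the left $q$-periodic part $(-\infty,-f_j+q-1]$ give at most $q$ words. The others start in $[-C_0+q-n+1,0]$ and give at most $n+C_0$ words. So (C) holds.

Suppose $(f_j)$ is strictly increasing for $j\ge j_0$, where $j_0\ge2$. Take $\eta\in(0,1]$ from Lemma 1 for $\bar Z$, $\varepsilon=\eta/16$, and $p=|S_j|+r$ with integers $r\in[-\frac n2-\frac{\eta n}{16},-\frac n2]$; then $p\in[-n,|S_j|]$. Suppose $(j,r)$ and $(j',r')$ give the same word. If $r<r'$, put $\delta=r'-r$. Then $\bar Z(s)=\bar Z(s+\delta)$ for $0\le s<r+n$, so a prefix of $\bar Z$ of length $\ge r+n\ge n/4$ has period $\delta\le\eta n/16$, a contradiction. So $r=r'$. If $j<j'$, then relative to the start of $\bar Z$ the position $-f_{j'}<-f_j$ is a break of $W_{j'}$ and not of $W_j$. Both $-f_{j'}$ and $-f_{j'}+q$ lie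 in the window $[r,r+n)$ for large $n$, because $-C_0\le f_{j'}\le\varepsilon n+q$. This is a contradiction. So (D) holds.

**Step 6: both sides purely periodic.** Now the distance between first and last break decides. We have $\mathrm{Br}_j\subset[-q,|S_j|-1]$. If $P_j=\emptyset$ for all $j$, then $W_j$ has period $q$ for $j\ge2$. So finitely many words $W_j$ ($j\ge2$) occur, each with at most $q$ factors of length $n$, and (C) holds. Otherwise all $P_j$ are nonempty, and $e_j=\min\mathrm{Br}_j$, $d_j=\max\mathrm{Br}_j$ exist for $j\ge2$.

If $a_j=b_j$ for all $j\ge2$, then $d_{j+1}-e_{j+1}<\max_b|\sigma(b)|$ is bounded. If $a_j<b_j$ for some $j\ge2$, this persists. Write $X_j^{[q]}[a_j,b_j]=\mathsf A\,V_j\,\mathsf B$. Then $V_{j+1}=\alpha'\,\Sigma(V_j)\,\beta'$, and by (11) $d_{j+1}-e_{j+1}=b_{j+1}-a_{j+1}+\mathrm{const}=|V_{j+1}|+\mathrm{const}$. By (2) for the normal morphism $\Sigma$, $d_j-e_j$ is bounded or eventually strictly increasing.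

Suppose it is bounded. Up to translation $W_j$ is determined by $W_j[e_j,d_j+q]$, so finitely many bi-infinite words occur up to translation. In each, factors of length $n$ inside $(-\infty,e_j+q-1]$ or inside $[d_j+1,\infty)$ give at most $2q$ words. The others start in $[e_j+q-n+1,d_j]$ and are at most $n+O(1)$ in number. So (C) holds.

Suppose it is strictly increasing for $j\ge j_0$, where $j_0\ge2$. Take $\varepsilon=\frac1{16}$ and integers $p\in[e_j-\frac n2,e_j-\frac n2+\frac n8]$. For $n$ large $p\in[-n,|S_j|]$, and $e_j,\dots,d_j+q$ lie in $[p,p+n)$, since $-q\le e_j\le d_j<|S_j|\le n/16$. So the word $W_j[p,p+n)$ has its first $q$-break at index $e_j-p$ and its last at index $d_j-p$. It determines $d_j-e_j$, hence $j$, and then $p$. So (D) holds. $\square$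

## Lower bounds from a non-degenerate cut

For an exponential type $g=(\beta,\alpha)$ let
$$K_g(n)=\min\{k:\psi_g(k)\ge n\}=\frac{\log n-\alpha\log\log n}{\log\beta}+O(1).$$
Since $\psi_g(k+1)\ge\beta\psi_g(k)$, for every $C$ there is $c_1$ with
$$\psi_g(k)\ge Cn\ \text{ for }k\ge K_g(n)+c_1,\qquad\psi_g(k)\le n/C\ \text{ for }0\le k\le K_g(n)-c_1.\tag{12}$$
For $2\le i\le m$ with $g_{i-1}=(\beta,\alpha)<g_i=(\beta',\alpha')$ put $\Delta_i(n)=K_{g_{i-1}}(n)-K_{g_i}(n)$. Then
$$\Delta_i(n)\asymp\log n\ \text{ if }\beta<\beta',\qquad\Delta_i(n)=(\alpha'-\alpha)\frac{\log\log n}{\log\beta}+O(1)\asymp\log\log n\ \text{ if }\beta=\beta'.\tag{13}$$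
In particular $\Delta_i(n)\to\infty$. For $a\mapsto aba$, $b\mapsto bb$ this is the count $k_0-k_1$ made by hand, up to $O(1)$.

**Definition (degenerate cut).** Cut $i$ is non-degenerate if some family of cut $i$ satisfies (D), and degenerate otherwise.

**Lemma 3.** (a) If cut $1$ is non-degenerate, then $p_{\mathbf w}(n)\ge c\,n^{1+\delta}$ for some $c,\delta>0$ and all large $n$. (b) If cut $i\ge2$ is non-degenerate, then $p_{\mathbf w}(n)\ge c\,n\,\Delta_i(n)$ for some $c>0$ and all large $n$.

**Step 1: the words of (D) are factors of $\mathbf w$.** Take a family with (D). The words in (D) lie in $W_j$ restricted to $[-n,|S_j|+n)$. By (9) they are factors of $\mathbf w$ as soon as $\ell_j\ge n$ for $j\in J$. So we need $j$ large enough for $\ell_j\ge n$ and small enough for $|S_j|\le\varepsilon n$.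

**Step 2: part (a).** Here $S_j$ grows only polynomially, so a power of $n$ many levels is available. By (10), $|S_j|\le C(j+1)^D$. Let $J$ be the set of integers $j$ with $K_{g_1}(n)+c_1\le j\le(\varepsilon n/C)^{1/D}-1$, where $c_1$ is so large that $\ell_j\ge n$ on $J$, by (9) and (12). Then $|S_j|\le\varepsilon n$ on $J$. For $n$ large, $j\ge j_0$ on $J$ and $|J|\ge n^{1/(D+1)}$. So $p_{\mathbf w}(n)\ge c\,n^{1+1/(D+1)}$.

**Step 3: part (b).** Here about $\Delta_i(n)$ levels are available. Let $J=[K_{g_i}(n)+c_1,\,K_{g_{i-1}}(n)-c_1]\cap\mathbb Z$ with $c_1$ so large that on $J$ we have $\ell_j\ge n$ and, by (10) and (12), $|S_j|\le\varepsilon n$. For $n$ large, $j\ge j_0$ on $J$ and $|J|\ge\Delta_i(n)-2c_1\ge\Delta_i(n)/2$. $\square$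

Example for (a): $a\mapsto aba$, $b\mapsto bc$, $c\mapsto c$, $\tau=\mathrm{id}$, has the single exponential type $(2,0)$ of $a$. The slow words between $a$'s are $bc^j$.

## The upper bound when cut 1 is degenerate

**Proposition 4.** If cut $1$ is degenerate, then $p_{\mathbf w}(n)\le C\,n\bigl(1+\sum_i\Delta_i(n)\bigr)$ for large $n$, the sum being over the non-degenerate cuts $i\ge2$.

**Step 1: sorting levels into zones.** We return to level counting. Let $u$ be a factor of $x$ of length $n\ge2$, with an occurrence whose level, in the sense of (1), is $k$. Since $|\sigma^{k+1}(b)|\ge n$ and all types are $\le g_m$, we have $k\ge K_{g_m}(n)-c_1$ for a suitable $c_1$. Enlarge $c_1$ so that, by (12), $k\ge1$ and $|\sigma^{k-1}(f)|\ge n$ whenever $f\in F_i$ and $k>K_{g_i}(n)+c_1$. Levels with $|k-K_{g_i}(n)|\le c_1$ for some $i$ are boundedly many and contribute $O(n)$ words by (1). For large $n$, $K_{g_1}(n)\ge\dots\ge K_{g_m}(n)$ because $\Delta_i(n)\to\infty$. Every other level satisfies $k>K_{g_m}(n)+c_1$. Taking the least $i$ with $k>K_{g_i}(n)+c_1$, it lies in zone $i$: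
$$K_{g_i}(n)+c_1<k<K_{g_{i-1}}(n)-c_1\ \ (i\ge2),\qquad\text{or}\qquad k>K_{g_1}(n)+c_1\ \ (i=1).$$

**Step 2: non-degenerate zones.** If cut $i\ge2$ is non-degenerate, zone $i$ has at most $\Delta_i(n)$ levels and contributes at most $|A|\lambda n\Delta_i(n)$ words by (1).

**Step 3: in a degenerate zone, $u$ sits around one context.** Let cut $i\ge1$ be degenerate, so that all its families satisfy (C), let $k$ be in zone $i$ and $F=F_i$. Let $x_r,\dots,x_{r'}$ be the letters whose level-$k$ blocks meet the occurrence of $u$. As a level-$k$ boundary lies strictly inside, $r<r'$. For $r<s<r'$ we have $|\sigma^k(x_s)|<n$, so $x_s$ is slow. Since $x_0=a$ is fast, there is a last fast letter $f$ at a position $\le r$, and the next fast letter $f'$ comes at a position $\ge r'$. So $x_r\cdots x_{r'}$ is a factor of the word $fSf'$ of a context $(f,S,f')=\kappa_l$. Hence $u$ occurs in $\sigma^k(fSf')$, contained neither in the block $\sigma^k(f)$ nor in the block $\sigma^k(f')$.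

**Step 4: $u$ occurs near the middle of some $X_j$.** This step brings $u$ within reach of (C). Write $t^{(k)}=t\,\sigma(t)\cdots\sigma^{k-1}(t)$ and $h^{(k)}=\sigma^{k-1}(h)\cdots\sigma(h)h$.

Let $l\ge1$, so $(f,S,f')=(y,S_l,z)$. We have $\sigma^k(X_l)=X_{l+k}$ and $S_{l+k}=t^{(k)}\sigma^k(S_l)h^{(k)}$. In $X_{l+k}$ the block $\sigma^k(y)$ ends just before position $|t^{(k)}|$, and the block $\sigma^k(z)$ starts at position $|t^{(k)}\sigma^k(S_l)|$. So $u$ occurs in $X_{l+k}$ at a position $p$ with $p+n-1\ge|t^{(k)}|\ge0$ and $p<|t^{(k)}\sigma^k(S_l)|\le|S_{l+k}|$.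

Let $l=0$, so $(f,S,f')=\kappa=(g,S,g')$. Then $\sigma(gSg')=\tilde v\,y\,S_1\,z\,\tilde v'$ with $\sigma(g)=\tilde v\,y\,t_g$, $\sigma(g')=h_{g'}\,z\,\tilde v'$, $S_1=t_g\sigma(S)h_{g'}$ (in this step $\tilde v,\tilde v'$ are just names of words). The occurrence of $u$ in $\sigma^{k-1}(\tilde v\,y\,S_1\,z\,\tilde v')$ ends after the end of $\sigma^k(g)$. As $|\sigma^{k-1}(y)|\ge n$, it does not start before $\sigma^{k-1}(y)$. Symmetrically, it starts before the start of $\sigma^k(g')$ and, as $|\sigma^{k-1}(z)|\ge n$, does not extend beyond $\sigma^{k-1}(z)$. So $u$ occurs in $\sigma^{k-1}(yS_1z)$, hence in $\sigma^{k-1}(X_1)=X_k$. There the position $E=|t^{(k-1)}\sigma^{k-1}(t_g)|$ following $\sigma^k(g)$ and the starting position $E'=|t^{(k-1)}\sigma^{k-1}(t_g\sigma(S))|$ of $\sigma^k(g')$ lie in $[0,|S_k|]$. So $u$ occurs in $X_k$ at a position $p$ with $p+n-1\ge E\ge0$ and $p<E'\le|S_k|$.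

**Step 5: conclusion.** In both cases $\tau(u)$ is among the at most $B(n+1)$ words of (C) for $\kappa$, and these words serve all levels at once. As there are finitely many families, zone $i$ contributes $O(n)$ words in total over all its levels, infinitely many of them if $i=1$. Adding up the finitely many zones gives the claim. $\square$

## Polynomial growth forces a power of $n$ or ultimate periodicity

The cuts needed an exponential letter. If $a$ has polynomial type, a different and more direct argument applies. The third word above is the model: breaks at growing distances give $n^{1+1/e}$ words.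

We shall use the product rule: a product of $r$ words with at most $B$ $q$-breaks each has at most $rB+(r-1)q$ $q$-breaks, because each of the $r-1$ junctions creates at most $q$ new pairs at distance $q$.

**Lemma 5.** Let $\zeta$ be a non-erasing morphism all of whose letters have polynomial type, $\zeta(\gamma)=\gamma s$ with $s$ nonempty and $|\zeta^k(s)|\to\infty$, $\Omega=\zeta^\omega(\gamma)$, $\pi$ letter-to-letter, $q\ge1$. Suppose that the number of $q$-breaks of $\pi(\zeta^k(s))$ is bounded in $k$, while $\pi(\Omega)$ has infinitely many $q$-breaks. Then there are $c>0$ and an integer $e\ge1$ with $p_{\pi(\Omega)}(n)\ge c\,n^{1+1/e}$ for all large $n$.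

Example: $\gamma=a$, $s=b$, $q=1$, $\pi=\mathrm{id}$ in the third word. Each $\zeta^k(b)=bc^k$ has at most one $1$-break, and $\Omega$ has infinitely many.

**Step 1: passing to a power.** We want a normal block morphism. Replacing $\zeta$ by $\zeta^d$ replaces $s$ by $s\,\zeta(s)\cdots\zeta^{d-1}(s)$, does not change $\Omega$, preserves the hypotheses by the product rule, and replaces the block morphism $\Sigma$ (formed for $\zeta$ and $q$ as before, with marks defined by $\pi$) by $\Sigma^d$. So we may assume $\Sigma$ normal and its first-live-letter map idempotent. The two properties of live letters hold as before.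

**Step 2: the structure of live letters.** This step shows that live letters settle into a fixed pattern. We have $\Omega^{[q]}=\Gamma\,\Pi_0\,\Pi_1\,\Pi_2\cdots$, where $\Gamma$ is the first block, $\Sigma(\Gamma)=\Gamma\,\Pi_0$, $\Pi_k=\Sigma^k(\Pi_0)$ and $|\Pi_k|=|\zeta^k(s)|$. The number of live letters of $\Pi_k$ is nondecreasing in $k$. It is at most the number of marked letters of $\Pi_{k+1}$, which is at most $q$ plus the number of $q$-breaks of $\pi\zeta^{k+1}(s)$, hence bounded. So it is eventually a constant $r$. As there are infinitely many marked letters, infinitely many $\Pi_{k+1}$ contain one, so infinitely many $\Pi_k$ contain a live letter, and $r\ge1$. For $k$ large each live letter of $\Pi_k$ therefore has exactly one live letter in its image. By idempotency, for $k\ge k_2$,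
$$\Pi_k=s^0_k\,\ell_1\,s^1_k\,\ell_2\cdots\ell_r\,s^r_k,\qquad\Sigma(\ell_i)=\alpha_i\,\ell_i\,\omega_i,\qquad s^i_{k+1}=\omega_i\,\Sigma(s^i_k)\,\alpha_{i+1},\tag{14}$$
with fixed live letters $\ell_i$, words $s^i_k,\alpha_i,\omega_i$ without live letters, and $\omega_0,\alpha_{r+1}$ empty. Since $\Pi_{k+1}=\Sigma(\Pi_k)$ and images of non-live letters contain no marked letter, the $0$–$1$ sequence $M$ of marks of $\Omega^{[q]}$ is, from some point on, the concatenation over $k\ge k_2$ of
$$0^{|\Sigma(s^0_k)|}\,\mu_1\,0^{|\Sigma(s^1_k)|}\,\mu_2\cdots\mu_r\,0^{|\Sigma(s^r_k)|},$$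
where the $\mu_i$ are fixed words, each containing a $1$. Let $G_i(k)=|\Sigma(s^i_k)|$ for $1\le i<r$ and $G_r(k)=|\Sigma(s^r_k)|+|\Sigma(s^0_{k+1})|$ be the gaps following $\mu_i$.

**Step 3: growth of the gaps.** Each $G_i$ is eventually constant, or it is eventually strictly increasing and $\asymp k^{e_i}$ with an integer $e_i\ge1$. To see this let $T_k=s^i_k$, so $T_{k+1}=\xi\,\Sigma(T_k)\,\chi$ with fixed $\xi,\chi$. Then $\Sigma(T_{k+1})=\Sigma(\xi)\,\Sigma(\Sigma(T_k))\,\Sigma(\chi)$, and by (2) $|\Sigma(T_k)|$ is eventually constant or eventually strictly increasing. Furthermore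
$$|\Sigma(T_k)|=|\Sigma^{k-k_2+1}(T_{k_2})|+\sum_{l=1}^{k-k_2}\bigl(|\Sigma^l(\xi)|+|\Sigma^l(\chi)|\bigr).$$
As $|\Sigma^l(B)|=|\zeta^l(b_0)|\asymp(l+1)^\alpha$ with an integer $\alpha\ge0$, this is $0$ for all $k$, or eventually positive and $\asymp k^e$ with an integer $e\ge0$. It is unbounded exactly if it is eventually strictly increasing, and then $e\ge1$. Sums of two such sequences (for $G_r$) have the same properties.

**Step 4: counting.** Since $|\Pi_k|\to\infty$, some $G_i$ is unbounded. Let $e\ge1$ be the minimal exponent among the unbounded gaps, attained at $i$. Go left from the gap $G_i(k)$ in $M$. After passing boundedly many words $\mu_{i'}$ and, for $k$ large, constant gaps, always the same ones in the same order, we reach a previous unbounded gap, at the latest $G_i(k-1)$. By minimality of $e$ it has length $\ge c_0k^e$ with a constant $c_0>0$. So for large $k$ the sequence $M$ contains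
$$0^{\lceil c_0k^e\rceil}\,\mathcal C\,0^{G_i(k)+c_2}\,1$$
with a fixed word $\mathcal C$ beginning and ending with $1$ and a constant $c_2\ge0$ (the zeros at the ends of the two words of type $\mu$ adjacent to the gap). For $n$ large let $k$ be an integer in $[\frac\nu2n^{1/e},\nu n^{1/e}]$, with $\nu>0$ so small that $G_i(k)+c_2\le n/4$. Let $0\le a'\le c_3n$ be an integer, with $c_3\in(0,\frac14]$ so small that $c_3n\le c_0k^e$ for these $k$. For $n$ large there is a factor of $M$ of length $n$ beginning with $0^{a'}\,\mathcal C\,0^{G_i(k)+c_2}\,1$. It determines $a'$, then $G_i(k)$, and then $k$, as $G_i$ is eventually strictly increasing. So $M$ has at least $c'n^{1+1/e}$ factors of length $n$. A factor of $M$ of length $n$ is determined by a factor of $\pi(\Omega)$ of length $n+q$, so $p_{\pi(\Omega)}(n+q)\ge c'n^{1+1/e}$. $\square$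

**Proposition 6.** If $a$ has polynomial type and $p_{\mathbf w}(n)=O(n\log n)$, then $\mathbf w$ is ultimately periodic.

**Step 1: an order on letters.** We set up an induction. All letters have polynomial type. Take $\sigma$ normal. Call $b$ recurrent if it occurs in some $\sigma^j(b)$, $j\ge1$. Then it occurs in $\sigma(b)$ by normality, and exactly once, as otherwise $|\sigma^k(b)|\ge2^k$. Say that $b'$ is below $b$ if $b'\ne b$ and $b'\in\mathrm{alph}(\sigma(b))$. Two letters cannot be below each other: otherwise $b\in\mathrm{alph}(\sigma^2(b))=\mathrm{alph}(\sigma(b))$, so $\sigma(b)$ contains both $b$ and $b'$, and $\sigma^2(b)$ contains $b$ at least twice, giving $|\sigma^{2k}(b)|\ge2^k$, which is impossible. Together with normality this makes "below" transitive, so it is a strict order. In the third word $c$ is below $b$, and $b$ and $c$ are below $a$ once we pass to the normal power $\sigma^2$.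

**Step 2: tame letters.** Call $b$ $q$-tame if the number of $q$-breaks of $\tau\sigma^k(b)$ is bounded in $k$. In the third word $b$ is $1$-tame. If $q\mid q'$, a $q'$-break at $i$ forces a $q$-break at some $i+rq$, $0\le r<q'/q$, so the number of $q'$-breaks of a word is at most $q'/q$ times the number of its $q$-breaks. Hence $q$-tame implies $q'$-tame.

**Step 3: what follows a recurrent letter.** This step is where Lemma 5 is used. Let $g$ be a recurrent letter, $\sigma(g)=p\,g\,p'$, and suppose all letters below $g$ are $q$-tame. Claim: the right-infinite or empty word $R=\tau(p'\,\sigma(p')\,\sigma^2(p')\cdots)$ is empty, or ultimately periodic, or has finitely many $q$-breaks; and the same holds for the reversal $R^-$ of $\tau(\cdots\sigma^2(p)\,\sigma(p)\,p)$.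

The letters of $p,p'$ are below $g$, as $g$ occurs only once in $\sigma(g)$. If $p'$ is empty, so is $R$. If $|\sigma^k(p')|$ is constant for $k\ge1$, then $\sigma^k(p')$ is ultimately periodic in $k$, so $R$ is ultimately periodic. Otherwise, by normality, $|\sigma^k(p')|$ is strictly increasing for $k\ge1$. Let $\gamma$ be a new letter, $\zeta=\sigma$ on $A$, $\zeta(\gamma)=\gamma p'$, $\pi=\tau$ on $A$, $\pi(\gamma)=\tau(g)$. Then $\gamma$ has polynomial type and $\pi(\Omega)=\tau(g)R$. The number of $q$-breaks of $\tau\sigma^k(p')$ is bounded in $k$ by the product rule. If $R$ had infinitely many $q$-breaks, Lemma 5 would give $p_{\pi(\Omega)}(n)\ge cn^{1+1/e}$ for large $n$. But every prefix $\tau(g\,p'\sigma(p')\cdots\sigma^{k-1}(p'))$ of $\pi(\Omega)$ is a suffix of $\tau\sigma^k(g)$, hence a factor of $\mathbf w$. So $p_{\mathbf w}(n)\ge cn^{1+1/e}$, contradicting $p_{\mathbf w}(n)=O(n\log n)$.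

For $R^-$ use $\zeta(b)=\widetilde{\sigma(b)}$ for $b\in A$ and $\zeta(\gamma)=\gamma\tilde p$, with the tilde again denoting reversal. Then $\zeta^k(\tilde p)=\widetilde{\sigma^k(p)}$ and $\pi(\Omega)=\tau(g)R^-$. This $\zeta$ is again normal on $A$ with polynomial types, and reversal does not change the number of $q$-breaks of a finite word. The reversals of the prefixes $\pi(\gamma\,\tilde p\cdots\zeta^{k-1}(\tilde p))$ are prefixes of $\tau\sigma^k(g)$, hence factors of $\mathbf w$. So again $p_{\mathbf w}(n)\ge p_{\pi(\Omega)}(n)$, and the same argument applies.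

**Step 4: every letter $g$ is $q$-tame for some $q$.** We induct along the order. Let $q$ be common to all letters below $g$ (a common multiple; $q=1$ if there are none). If $g$ is not recurrent, $\sigma(g)$ consists of letters below $g$, and $g$ is $q$-tame by the product rule. If $g$ is recurrent, then by Step 3 there is a multiple $q'$ of $q$ such that $R$ and $R^-$ have finitely many $q'$-breaks. As $\sigma^k(g)=\sigma^{k-1}(p)\cdots p\;g\;p'\cdots\sigma^{k-1}(p')$, the word $\tau\sigma^k(g)$ is the product of the reversal of a prefix of $R^-$, the letter $\tau(g)$ and a prefix of $R$. So its number of $q'$-breaks is bounded in $k$.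

**Step 5: conclusion.** The letter $a$ is recurrent with $\sigma(a)=au$, $u$ nonempty. By Step 4 all letters below $a$ are $q$-tame for a common $q$. By Step 3 with $g=a$, $p'=u$, the word $R$ with $\mathbf w=\tau(a)R$ is ultimately periodic or has finitely many $q$-breaks, which also means ultimately periodic. $\square$

## The possible orders below $n\log n$, and the proof of the conjecture

**Proof of Theorem A.** If $\mathbf w$ is ultimately periodic, $p_{\mathbf w}=\Theta(1)$. Otherwise $p_{\mathbf w}(n)\ge n+1$ by Morse–Hedlund, and by Proposition 6 $a$ has exponential type. By Lemma 3(a) and $p_{\mathbf w}(n)=O(n\log n)$, cut $1$ is degenerate. By Lemma 3(b), Morse–Hedlund and Proposition 4,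
$$p_{\mathbf w}(n)\asymp n\Bigl(1+\sum_{i\ge2,\ \text{cut }i\text{ non-degenerate}}\Delta_i(n)\Bigr),\tag{15}$$
which by (13) is $\Theta(n)$, $\Theta(n\log\log n)$ or $\Theta(n\log n)$. $\square$

**Deviatov's conjecture is true.** By (iii), either $p_{\mathbf w}\in\Theta(n^{1+\frac1k})$ for some integer $k\ge1$, or $p_{\mathbf w}(n)=O(n\log n)$ and Theorem A applies. $\square$

**Theorem B.** Let $\mathbf w=\tau(\sigma^\omega(a))$ be as fixed at the start (with $\sigma$ non-erasing, $\tau$ letter-to-letter, $A$ the set of letters of $x$), not ultimately periodic, with $\sigma$ replaced by a power as in the section on cuts and families if $a$ has exponential type.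

1. If $a$ has polynomial type, or cut $1$ is non-degenerate, then $p_{\mathbf w}\in\Theta(n^{1+\frac1k})$ for some $k\ge1$.
2. Otherwise (15) holds. With $g_i=(\beta_i,\alpha_i)$: $p_{\mathbf w}\in\Theta(n\log n)$ iff there is a non-degenerate cut $i\ge2$ with $\beta_{i-1}<\beta_i$; $p_{\mathbf w}\in\Theta(n\log\log n)$ iff there are non-degenerate cuts $i\ge2$ and all of them have $\beta_{i-1}=\beta_i$; $p_{\mathbf w}\in\Theta(n)$ iff there is no non-degenerate cut.

**Proof.** For part 1, by Proposition 6, respectively Lemma 3(a), $p_{\mathbf w}(n)$ is not $O(n\log n)$; apply (iii). Part 2 follows from Lemma 3(b), Proposition 4, Morse–Hedlund and (13); here (iii) is not used. $\square$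

## Sequences realizing each order of growth

Every class in the list is attained. Constant words give $\Theta(1)$, the Fibonacci word gives $\Theta(n)$, and (ii) gives $\Theta(n^{1+\frac1k})$. For the other two classes take $\tau=\mathrm{id}$ and

* $a\mapsto aba$, $b\mapsto bb$, with types $b:(2,0)$, $a:(2,1)$;
* $a\mapsto aaba$, $b\mapsto bb$, with types $b:(2,0)$, $a:(3,0)$.

Passing to a power changes none of the following. The fixed points contain infinitely many $a$'s and arbitrarily long runs of $b$, so they are not ultimately periodic. For cut $1$ all letters are fast, so all $S_j$ are empty and cut $1$ is degenerate by Step 1 of Lemma 2. For cut $2$, $F=\{a\}$, and there is a family $(a,S_j,a)$ with $S_j$ a power of $b$ of strictly increasing length. The words $Y_a$ and $Z_a$ contain $a$ infinitely often and unboundedly long runs of $b$, so they are not purely periodic. This is Step 3 of Lemma 2, so (D) holds and cut $2$ is non-degenerate. By Theorem B the complexities are $\Theta(n\log\log n)$, in agreement with the count made by hand, and $\Theta(n\log n)$.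

The word $a\mapsto abca$, $b\mapsto bb$, $c\mapsto ccc$ fits as well. Cut $1$ is degenerate since all letters are fast. With $\tau=\mathrm{id}$, the family $W_j=Y_a\,b^{2^j}c^\infty$ of cut $2$ falls under Step 4 of Lemma 2, and its last break moves right with $j$. So (D) holds, and since $2<3$ the complexity is $\Theta(n\log n)$. With $\tau(b)=\tau(c)=b$, the family of $(a,b,c)$ satisfies (C), as do the families of $(c,\varnothing,a)$ and $(c,\varnothing,c)$, whose slow words are empty. So cut $2$ is degenerate and the complexity is $\Theta(n)$, again as found by hand. (The morphism is already strongly normal. If a further power is taken in the section on cuts and families, the inner contexts become $(a,b^{2^l},c)$, $(c,\varnothing,a)$, $(c,\varnothing,c)$ with finitely many $l$, and the same reasoning applies.)
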